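# Division fields at levels $j$ and $jp$ for primes $p\ge 5$

## 1. Theorem A and the meaning of a coincidence

**Theorem A.** Let $p\ge 5$ be a prime, let $E$ be any elliptic curve over $\mathbb Q$, and let $j\ge 1$ be an integer. Then $\mathbb Q(E[j])\neq \mathbb Q(E[jp])$.

**Corollary B.** Let $p\ge5$ be a prime. There are no non-CM elliptic curves over $\mathbb Q$ with a $p$-coincidence.

Here $\mathbb Q(E[n])$ is the $n$-division field, the field generated over $\mathbb Q$ by the coordinates of the $n$-torsion points of $E$.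

**Definition.** For a prime $p$, a *$p$-coincidence* for $E$ is an equality $\mathbb Q(E[j])=\mathbb Q(E[jp])$ for some integer $j\ge1$.

Corollary B is the question posed in Alexander Milner, Jack Shotton, "The Smallest Invariant Factor of Elliptic Curves, and Coincidences", arXiv:2604.21601 (2026). Theorem A implies it and does not exclude CM curves.

Coincidences do happen for small $p$. The curve $y^2=x^3-x$ has all its $2$-torsion rational, so $\mathbb Q(E[1])=\mathbb Q(E[2])=\mathbb Q$; this is a $2$-coincidence with $j=1$. For $p=3$ take $E_0:y^2=x^3+16$. Its $3$-division polynomial is $3x(x^3+64)$, and the points $(0,\pm4)$ and $(-4,\pm4\sqrt{-3})$ lie in two different subgroups of order 3, so $\mathbb Q(E_0[3])=\mathbb Q(\sqrt{-3})$. The $2$-torsion points have $x^3=-16$, so $\mathbb Q(E_0[2])=\mathbb Q(\sqrt{-3},\sqrt[3]{2})\supset\mathbb Q(E_0[3])$, and hence $\mathbb Q(E_0[2])=\mathbb Q(E_0[6])$. So the hypothesis $p\ge5$ cannot be dropped from Theorem A. The curve $E_0$ will return at the end.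

If $p\nmid j$ then $E[jp]=E[j]\oplus E[p]$, and a coincidence says exactly that $\mathbb Q(E[p])\subset\mathbb Q(E[j])$: the $p$-torsion is visible in torsion prime to $p$. If $p\mid j$, it says that passing from $E[p^k]$ to $E[p^{k+1}]$ costs nothing once some prime-to-$p$ torsion is adjoined. The second situation is easy (Section 4). The first takes the rest of the talk.

## 2. Galois images and the facts that are quoted

**Notation.** $G(n)\subset GL_2(\mathbb Z/n)$ is the image of Galois on $E[n]$, and $G_\ell\subset GL_2(\mathbb Z_\ell)$ the image on the Tate module $T_\ell E$. $\Gamma(n)$ is the kernel of reduction mod $n$; $[g,h]=ghg^{-1}h^{-1}$; subgroups "generated" by something are closed. $\chi$ denotes cyclotomic characters; by the Weil pairing $\det$ is the cyclotomic character, so $\mathbb Q(\zeta_n)\subset\mathbb Q(E[n])$, and the determinant is surjective, also jointly for several primes $\ell$. $c$ is a complex conjugation: $c^2=1$, $\det c=-1$, $\operatorname{tr}c=0$. For odd $\ell$ put $\ell^*=(-1)^{(\ell-1)/2}\ell$,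 so $\mathbb Q(\sqrt{\ell^*})$ is the quadratic subfield of $\mathbb Q(\zeta_\ell)$.

**Cartan subgroups.** $C_s\subset GL_2(\mathbb F_\ell)$ is the group of diagonal matrices in some basis, and $N_s$ (its normalizer, for odd $\ell\ge5$) the group of monomial matrices. Elements of $N_s\setminus C_s$ have trace $0$. $C_{ns}=\mathbb F_{\ell^2}^*$ acts by multiplication on $\mathbb F_{\ell^2}\cong\mathbb F_\ell^2$, and its normalizer $N_{ns}$ is generated by $C_{ns}$ and Frobenius. Multiplication by $a$ has eigenvalues $a,a^\ell$, so *an element of $C_{ns}$ with an eigenvalue in $\mathbb F_\ell$ is scalar*.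

**Example, $\ell=3$.** $C_{ns}=\langle r\rangle$ has order 8, $r^4=-1$, $\det r=r^{1+3}=-1$, and $N_{ns}=SD_{16}$ is a Sylow 2-subgroup of $GL_2(\mathbb F_3)$, a group of order 48. Suppose $3\nmid|G(3)|$. Then $G(3)$ is a 2-group, so up to conjugation $G(3)\subset SD_{16}$. The only involution of $\langle r\rangle$ is $-1$, of determinant 1, so $c\notin\langle r\rangle$; thus $SD_{16}=\langle r,c\rangle$ with $crc^{-1}=r^3$. A subgroup containing $c$ is generated by $c$ and its intersection with $\langle r\rangle$. Hence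
$$G(3)\in\{\langle c\rangle,\ \langle c,-1\rangle,\ D_4=\langle r^2,c\rangle,\ SD_{16}\}.\tag{1}$$
The first two are reducible (diagonalizable). Moreover $D_4\cap SL_2=\langle r^2\rangle$, and $SD_{16}\cap SL_2=Q_8$ consists of $r^i$ ($i$ even) and $r^ic$ ($i$ odd).

**Parts of an element.** An element $g$ of a profinite group is $g=g_{(2)}g_{(2')}$, with commuting 2-part and prime-to-2 part, both in $\overline{\langle g\rangle}$; similarly for 3. Homomorphisms respect parts. Example: if $u\in GL_2(\mathbb Z_3)$ is unipotent, then $(-u)_{(2)}=-1$ and $(-u)_{(3)}=u$.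

**Lemma 1 (coprime action).** Let $\alpha$, of order dividing 3, act on a pro-2 group $U$, and let $M\trianglelefteq U$ be closed and $\alpha$-stable. Then $C_U(\alpha)\to C_{U/M}(\alpha)$ is onto. Hence if $U$ is finite and $\alpha$ acts trivially on the factors of a chain of $\alpha$-stable normal subgroups of $U$, then $\alpha$ acts trivially on $U$.

*Proof.* An element of $C_{U/M}(\alpha)$ is an $\alpha$-stable coset $uM$. If $U$ is finite, $uM$ has 2-power cardinality, prime to 3, so $\alpha$ fixes a point of it. In general the fixed points in the images of $uM$ in the finite quotients of $U$ by $\alpha$-stable open normal subgroups form an inverse system of nonempty finite sets, so its limit is nonempty. For the last claim, induct up the chain $1=M_0\subset M_1\subset\cdots$: if $\alpha$ is trivial on $M_i$ and on $M_{i+1}/M_i$, then every coset of $M_i$ in $M_{i+1}$ contains a fixed point, and the coset is (fixed point)$\cdot M_i$, so it is fixed pointwise. $\square$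

For instance, let $\alpha$ permute the coordinates of $U=\mathbb F_2^3$ cyclically and let $M$ be the sum-zero vectors: the nonzero class of $U/M$ contains the fixed vector $(1,1,1)$.

**Quoted results.**

* **(D)** Dickson. For $\ell$ odd, a subgroup $H\subset GL_2(\mathbb F_\ell)$ contains $SL_2(\mathbb F_\ell)$, or lies in a Borel subgroup, or ($\ell\nmid|H|$ and) lies in some $N_s$ or $N_{ns}$, or ($\ell\nmid|H|$ and) has projective image $A_4,S_4$ or $A_5$. If $\ell\mid|H|$, one of the first two holds. If $\ell\nmid|H|$ and $H$ lies in a Borel subgroup, it lies in some $C_s$ by Maschke.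
* **(MK)** Mazur, Kenku. A rational cyclic isogeny over $\mathbb Q$ has degree in $\{1,\dots,19,21,25,27,37,43,67,163\}$. We use only that degree $49$ and degrees $25\ell$ ($\ell\neq5$ prime) do not occur.
* **(S)** Bilu–Parent–Rebolledo (Ann. Inst. Fourier 63, 2013) for $\ell\ge11$, $\ell\ne13$, and Balakrishnan–Dogra–Müller–Tuitman–Vonk (Annals 189, 2019) for $\ell=13$: if $\ell\ge11$ and $G(\ell)\subset N_s(\ell)$, then $E$ has CM.
* **(C)** Cremona's tables. Elliptic curves over $\mathbb Q$ of conductor 21, 50, 63 have rank 0; $X_0(21)$ is the curve $Y^2+XY=X^3-4X-1$.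
* **(R1)** Serre–Tate. Let $p\ge5$ and let $E$ be potentially good at $p$ (that is, $j(E)$ is $p$-integral). Then the inertia group $I_p$ acts on all $T_\ell E$ ($\ell\ne p$) through one cyclic group of order $e\in\{1,2,3,4,6\}$, faithfully on each $T_\ell E$, with determinant 1.
* **(R2)** Tate curves. If $E$ is potentially multiplicative at a prime $q$ (that is, $v_q(j(E))<0$), then $E$ is locally the twist of a Tate curve by a character $\eta$ with $\eta^2=1$. So on every $T_\ell E$ the decomposition group acts, in a suitable basis, by $\eta\cdot\begin{pmatrix}\chi_\ell&*\\0&1\end{pmatrix}$; for $\ell\ne q$ the entry $*$ is not identically zero on $I_q$.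

**Exceptional images are $S_4$.** Let $\ell$ be odd and let $G(\ell)$ have projective image $A_4,S_4$ or $A_5$. The map "$\det$ mod squares" is onto $\{\pm1\}$ and factors through the projective image, which therefore has a subgroup of index 2. So it is $S_4$, and $A_4\subset S_4$ cuts out $\mathbb Q(\sqrt{\ell^*})$. The last statement also holds for $G(3)=GL_2(\mathbb F_3)$, whose projective image is $PGL_2(\mathbb F_3)\cong S_4$.

## 3. Levels 1, 2, 3 by hand, and how far ramification reaches

Let $p\ge5$ and suppose $\mathbb Q(E[p])\subset\mathbb Q(E[j])$ with $p\nmid j$. Then $\mathbb Q(\zeta_p)\subset\mathbb Q(E[j])$.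

*Level 1* is impossible since $\zeta_p\notin\mathbb Q$. *Level 2*: $G(2)\subset S_3$ would have a cyclic quotient of order $p-1\ge4$, but abelian quotients of subgroups of $S_3$ have order at most 3. *Level 3*: $\mathbb Q(\zeta_{3p})\subset\mathbb Q(E[3])$, so $G(3)$ would have an abelian quotient of order $2(p-1)\ge8$. By (D) there are three cases. If $G(3)\supset SL_2(\mathbb F_3)$, then $G(3)=GL_2(\mathbb F_3)$; for a transvection $u$ and a $d$ of determinant $-1$ with $dud^{-1}=u^{-1}$ we have $[d,u]=u^{-2}=u$, so the commutator subgroup is $SL_2(\mathbb F_3)$ and the abelianization has order 2. If $G(3)$ lies in a Borel subgroup, of order 12, the same commutator shows that the full Borel subgroup has abelianization of order 4, and proper subgroups have order at most 6. Otherwise (1) applies; since $[c,r]=r^2$ and $[c,r^2]=r^4$, all abelianizations in (1) have order at most 4.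

A sensible first attempt for general $j$ looks at $p$ itself: $\mathbb Q(\zeta_p)\subset \mathbb Q(E[j])$ has ramification index $p-1$ at $p$, while $p\nmid j$. If $E$ has good reduction at $p$, then $\mathbb Q(E[j])$ is unramified at $p$: contradiction. If $E$ is potentially good, (R1) gives $p-1\mid e$, so $(p,e)=(5,4)$ or $(7,6)$.

Here the method stops, for two reasons. For $(5,4)$ nothing is locally wrong: a generator $\tau$ of inertia has order 4 on torsion prime to 5, and its mod 5 cyclotomic character may have order 4 as well. If $E$ is potentially multiplicative at $p$, inertia acts on $T_\ell E$ through an infinite group, and there is no constraint on $p$ at all.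

What the local argument does leave us with is an element of the global Galois image on which the mod $p$ cyclotomic character $\omega$ has a known nontrivial value. For instance, for $(5,4)$ we shall see that $-1=\tau^2$ has $\omega(-1)=-1$. Since $\omega$ is abelian, a contradiction follows once the element is shown to be a product of commutators. Doing this one prime $\ell$ at a time is not enough, because the images at different $\ell$ are entangled. Example: if $\mathbb Q(\sqrt{\Delta_E})=\mathbb Q(\sqrt{-3})$, as for $E_0$, then every Galois element satisfies $\operatorname{sgn}(g_2\bmod2)=\det g_3\bmod3$, so $(g_2,1)$ with $g_2$ odd mod 2 is not in the joint image. The work lies in controlling entanglement well enough to produce the required commutators in the joint image.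

## 4. Levels divisible by $p$: wild inertia

**Proposition 2.** If $p\ge5$ and $p\mid j$, then $\mathbb Q(E[j])\ne\mathbb Q(E[jp])$.

*Proof.* Write $j=p^km$, $k\ge1$, $p\nmid m$. The purpose is to find a Galois element trivial on $E[p^km]$ and nontrivial on $E[p^{k+1}]$.

**Step 1: an element invisible away from $p$.** Let $P$ be wild inertia at $p$, a pro-$p$ group. It acts trivially on $T_\ell E$ for $\ell\neq p$: in the potentially good case because $p\nmid e$; in the potentially multiplicative case because $\eta$ is trivial on $P$ ($p$ is odd), so $P$ acts through a pro-$\ell$ group of unipotent matrices. Since $\chi_p(I_p)=\mathbb Z_p^*$, $\chi_p(P)=1+p\mathbb Z_p$. Choose $\sigma\in P$ with $\chi_p(\sigma)$ a topological generator of $1+p\mathbb Z_p$.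

**Step 2: its $p$-power growth on $T_pE$.** Let $h=1+N$ be the action of $\sigma$ on $T_pE$. It lies in a pro-$p$ group, so $N$ mod $p$ is nilpotent: $N^2\equiv0\pmod p$ and $N^4\equiv0\pmod{p^2}$. Recall that for $i\ge1$ and $p$ odd, $(1+p^iA)^p\equiv1+p^{i+1}A\pmod{p^{i+2}}$, because the terms $\binom p2p^{2i}A^2,\dots,p^{pi}A^p$ are divisible by $p^{i+2}$. So the $p$-th power maps $\Gamma(p^i)\setminus\Gamma(p^{i+1})$ into $\Gamma(p^{i+1})\setminus\Gamma(p^{i+2})$.

If $N\equiv0\pmod p$, write $h=1+pA$. Then $\det h\equiv1+p\operatorname{tr}A\pmod{p^2}$ is not $1$ mod $p^2$, so $A\not\equiv0$ and $h\in\Gamma(p)\setminus\Gamma(p^2)$. Hence $h^{p^{k-1}}\in\Gamma(p^k)\setminus\Gamma(p^{k+1})$.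

If $N\not\equiv0\pmod p$, then in $h^p=\sum\binom piN^i$ the terms with $2\le i<p$ vanish mod $p^2$ (both $\binom pi$ and $N^i$ are divisible by $p$), and $N^p\equiv0\pmod{p^2}$ because $p\ge4$. So $h^p\equiv1+pN\pmod {p^2}$, $h^p\in\Gamma(p)\setminus\Gamma(p^2)$ and $h^{p^k}\in\Gamma(p^k)\setminus\Gamma(p^{k+1})$.

In both cases a power of $\sigma$ is trivial on $E[p^km]$ and nontrivial on $E[p^{k+1}]$. $\square$

## 5. An inclusion of fields as a homomorphism $\Phi$

From now on $p\nmid j$, and we **assume** $\mathbb Q(E[p])\subset\mathbb Q(E[j])$, aiming at a contradiction. The inclusion survives replacing $j$ by a multiple prime to $p$, so we may assume that $j$ is divisible by all primes among $2,3,7$ other than $p$. Let $S$ be the set of primes dividing $j$, and let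
$$G\subset\prod_{\ell\in S}G_\ell$$
be the image of Galois; it projects onto each $G_\ell$. The assumption gives a surjection $\Phi:G\to G(p)$. Put $\omega=\det\circ\Phi:G\to\mathbb F_p^*$, the mod $p$ cyclotomic character.

For $\ell\in S$ let
$$N_\ell=\{g\in G_\ell:(g,1)\in G\},$$
where $(g,1)$ has $g$ in place $\ell$ and $1$ elsewhere. It is normal in $G_\ell$, since $G$ projects onto $G_\ell$, and we also regard it as a subgroup of $G$. It measures how unentangled $\ell$ is: in the example of Section 3, $N_2$ contains only elements that are even mod 2.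

**Chief factors.** For a finite group $H$, a chief factor is $K/L$ with $L\subset K$ normal in $H$ and no normal subgroup of $H$ strictly between; $H$ acts on it by conjugation. By Jordan–Hölder the chief factors in a maximal chain of normal subgroups do not depend on the chain, up to $H$-isomorphism. Example: $1\subset\{\pm1\}\subset Q_8\subset SL_2(\mathbb F_3)\subset GL_2(\mathbb F_3)$ has factors of orders $2,4,3,2$, and $GL_2(\mathbb F_3)$ acts on $Q_8/\{\pm1\}\cong\mathbb F_2^2$ through $GL_2(\mathbb F_3)/Q_8\cong S_3$. An abelian chief factor is a simple $\mathbb F_r[H]$-module for some prime $r$. A normal $r$-subgroup $R$ of $H$ acts trivially on it, since the $R$-fixed vectors form a nonzero $H$-submodule.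

**Lemma 3.** Let a finite group $H\le\prod H_i$ project onto each $H_i$. Every chief factor of $H$ is $H$-isomorphic to a chief factor of some $H_i$ ($H$ acting through $H_i$). The same holds for composition factors.

*Proof.* Let $K_i$ be the kernel of projection to the first $i$ factors. The $i$-th coordinate embeds $K_{i-1}/K_i$, $H$-equivariantly, as a normal subgroup of $H_i$. Refine the chain $(K_i)$ to a chief series; the factors between $K_i$ and $K_{i-1}$ are chief factors of $H_i$. Apply Jordan–Hölder. For composition factors, refine to a composition series: a normal subgroup of $H_i$ has composition factors among those of $H_i$. $\square$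

We use Lemma 3 as follows. A finite quotient of $G$, or of the projection of $G$ to some of the factors, is a quotient of the image in $\prod G(\ell^f)$ for some $f$. So its chief factors, with Galois action, occur in some $G(\ell^f)$, and its composition factors too. If Galois acts on $V$ through $A\subset\operatorname{Aut}(V)$, then $A$ is the Galois group of a field *cut out by $A$*; isomorphic modules cut out the same field.

**Lemma 4.** Let $\ell$ be prime, $f\geq1$.
(i) Let $V$ be an abelian chief factor of $G(\ell^f)$ and $A$ the image of $G(\ell^f)$ in $\operatorname{Aut}(V)$. If $|V|=r\ge5$ is prime and $r\ne\ell$, then $|A|\le2$.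
(ii) With $V,A$ as in (i): if $V\cong\mathbb F_2^2$ and $A\cong S_3$, then either $\ell=2$, $G(2)=S_3$ and the $S_3$-field cut out by $A$ is $\mathbb Q(E[2])$; or $\ell$ is odd and the quadratic subfield of that $S_3$-field is $\mathbb Q(\sqrt{\ell^*})$.
(iii) A nonabelian composition factor of $G(\ell^f)$ is $PSL_2(\mathbb F_\ell)$, and then $\ell\ge5$.

*Proof.* $\ker(G(\ell^f)\to G(\ell))$ is an $\ell$-group. So in (iii), in (i), and in (ii) for odd $\ell$, the factor in question is one of $G(\ell)$.

*(ii) for $\ell=2$.* The normal 2-subgroup $\ker(G(2^f)\to G(2))$ acts trivially on $V$, so $S_3\cong A$ is a quotient of $G(2)\subset S_3$. Hence $G(2)=S_3=A$, and the field is $\mathbb Q(E[2])$.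

*$\ell\le3$, the rest.* $|GL_2(\mathbb F_\ell)|\in\{6,48\}$, so (i) is vacuous, and $GL_2(\mathbb F_\ell)$ is solvable. In (ii) with $\ell=3$ we have $3\mid|G(3)|$. By (D), $G(3)$ lies in a Borel subgroup, where all chief factors have prime order, or $G(3)=GL_2(\mathbb F_3)$. In the latter case $V=Q_8/\{\pm1\}$, $A=GL_2(\mathbb F_3)/Q_8$, whose index-2 subgroup is the image of $SL_2(\mathbb F_3)$. The quadratic field is cut out by $\det$, so it is $\mathbb Q(\sqrt{-3})$.

*$\ell\ge5$.* Go through (D).
If $G(\ell)\supset SL_2(\mathbb F_\ell)$: use the chain $1\subset\{\pm1\}\subset SL_2\subset G(\ell)$; the abelian chief factors are $\{\pm1\}$ and those of the abelian group $G(\ell)/SL_2$, all with $A=1$, and the only nonabelian factor is $PSL_2(\mathbb F_\ell)$.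
If $G(\ell)$ is in a Borel subgroup: modulo its normal $\ell$-subgroup of unipotent elements it is abelian, so $A=1$ if $V$ is not an $\ell$-group.
If $G(\ell)$ is in $N_s$ or $N_{ns}$: the abelian normal subgroup $G(\ell)\cap C$ has index at most 2, and it acts trivially on the chief factors inside it and on the quotient; so $|A|\le2$.
If the projective image is exceptional, it is $S_4$ by Section 2: scalars are central, $S_4$ has no chief factor of prime order $\ge5$, and its $V_4$ has $A=S_4/V_4\cong S_3$ with index-2 subgroup the image of $A_4$, so quadratic field $\mathbb Q(\sqrt{\ell^*})$.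
In the last three cases $G(\ell)$ is solvable. $\square$

## 6. Closed subgroups of $GL_2(\mathbb Z_2)$ containing an element of order 3

Let $H\subset GL_2(\mathbb Z_2)$ be closed with an element $x$ of order 3. The aim of this section is to write elements of $H$, up to harmless factors, inside a very explicit group $\mathcal N$.

**The ring $\mathcal O$.** $\det x$ is a cube root of unity in $\mathbb Z_2^*$, so it is 1, and the eigenvalues of $x$ are the two primitive cube roots of unity. So $x^2+x+1=0$ and $\mathcal O=\mathbb Z_2[x]\cong\mathbb Z_2[\zeta_3]$, a discrete valuation ring with residue field $\mathbb F_4$. The torsion-free module $\mathbb Z_2^2$ is free of rank 1 over $\mathcal O$; identify $\mathbb Z_2^2=\mathcal O$ and let $\sigma$ be conjugation. Then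
$$M_2(\mathbb Z_2)=\mathcal O\oplus\mathcal O\sigma,\qquad\sigma a=\bar a\sigma .$$
Indeed, mod 2 the map $\mathbb F_4\oplus\mathbb F_4\sigma\to\operatorname{End}_{\mathbb F_2}(\mathbb F_4)$ is injective by independence of characters, hence bijective by dimension; apply Nakayama and compare ranks. In the basis $1,x$ one has $x=\begin{pmatrix}0&-1\\1&-1\end{pmatrix}$ and $\sigma=\begin{pmatrix}1&-1\\0&-1\end{pmatrix}$.

The commutant of $x$ is $\mathcal O$, and $\det|_{\mathcal O}$ is the norm $\nu$. The normalizer of $\langle x\rangle$ in $GL_2(\mathbb Z_2)$ is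
$$\mathcal N=\mathcal O^*\sqcup\mathcal O^*\sigma .$$
Elements of $\mathcal O^*$ reduce mod 2 into $C_3=\mathbb F_4^*$. Call $d=a\sigma\in\mathcal O^*\sigma$ *outer*. Outer elements satisfy
$$dwd^{-1}=\bar w\ (w\in\mathcal O),\qquad d^2=a\bar a=-\det d,\tag{2}$$
since $\det\sigma=-1$, and they reduce mod 2 to elements of order 2, i.e. transpositions.

Let $J\trianglelefteq H$ be generated by the elements of order 3 of $H$, and $J'=J\cap\Gamma(2)$. Since $H\cap \Gamma(2)$ is pro-2 and $H/(H\cap\Gamma(2))\subset S_3$, $\langle x\rangle$ is a Sylow 3-subgroup of $H$ and of $J$. Mod 2, $J$ becomes $C_3$, so $J=J'\langle x\rangle$. Elements of order 3 have determinant 1, so $J\subset SL_2(\mathbb Z_2)$.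

**Lemma 5.** Let $[J',x]$ be the group generated by all $[a,x]$, $a\in J'$. Then
$$H=J'\cdot(\mathcal N\cap H),\tag{3}$$
$$J'=[J',x].\tag{4}$$

*Proof.* The Frattini argument gives $H=J\cdot N_H(\langle x\rangle)$, since $hxh^{-1}$ generates a Sylow 3-subgroup of $J$, conjugate to $\langle x\rangle$ in $J$. As $J=J'\langle x\rangle$ and $N_H(\langle x\rangle)=\mathcal N\cap H\ni x$, (3) follows.

For (4), $[J',x]$ is normal in $J$, because for $b\in J'$
$$b[a,x]b^{-1}=[ba,x][b,x]^{-1},\qquad x[a,x]x^{-1}=[xax^{-1},x].$$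
In $J/[J',x]$ the image of $x$ is central, so $\langle x\rangle$ has image the unique Sylow 3-subgroup, which contains all 3-elements. As $J$ is generated by 3-elements, $J/[J',x]$ equals this image, of order dividing 3, in which the pro-2 group $J'$ is trivial. So $J'\subset[J',x]$; the reverse inclusion is clear. $\square$

**Units.** $\mathcal O^*=\mu_3\times W$ with $\mu_3=\langle x\rangle$, $W=1+2\mathcal O$. Write $w'$ for the $W$-part of $w$; $\nu(w)=\nu(w')$, and $w'$ is the 2-part of $w$. For $n\ge2$, $W_n:=1+2^n\mathcal O=\exp(2^n\mathcal O)$. Put $\sqrt{-3}:=1+2x$. The group $W/W_2\cong\mathcal O/2$ is represented by $\pm1,\pm\sqrt{-3}$. Let $Y=\exp(4\sqrt{-3}\,\mathbb Z_2)$; then $Y^2=\exp(8\sqrt{-3}\,\mathbb Z_2)$ is the group of squares.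

**Lemma 6.** (a) The norm-1 elements of $W$ form $\pm Y$; those of $W_n$ ($n\ge2$) form $\exp(2^n\sqrt{-3}\,\mathbb Z_2)$.
(b) For $w\in\mathcal O^*$, $w'/\bar w'\in\pm Y$. If $\nu(w)=5$, then $w'/\bar w'$ topologically generates $Y$. If $\nu(w)=3$, then $w'/\bar w'\in-Y^2$.

*Proof.* For $a=a_0+a_1x$: $\operatorname{Tr}a=2a_0-a_1$, $a-\bar a=a_1\sqrt{-3}$, and $\operatorname{Tr}a=0$ iff $a\in\mathbb Z_2\sqrt{-3}$. As $\nu(\exp(2^na))=\exp(2^n\operatorname{Tr}a)$ for $n\ge2$, the claim on $W_n$ follows. Norms from $\pm W_2$ are $1$ mod 4 and norms from $\pm\sqrt{-3}W_2$ are $3$ mod 4, so a norm-1 element of $W$ lies in $\pm W_2$. This gives (a), and then the first claim of (b), since $w'/\bar w'\in W$ has norm 1.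
If $\nu(w)=5$, then $w'=\pm\exp(4a)$ with $4\operatorname{Tr}a=\log5\in4\mathbb Z_2^*$. So $a_1$ is odd and $w'/\bar w'=\exp(4a_1\sqrt{-3})$.
If $\nu(w)=3$, then $w'=\pm\sqrt{-3}\,v$ with $v\in W_2$, $\nu(v)=1$, so $v\in Y$, $\bar v=v^{-1}$ and $w'/\bar w'=-v^2$. $\square$

## 7. Potentially good reduction at $p$: the element $-1$

**Proposition 7.** Under the assumption of Section 5, $E$ is not potentially good at $p$.

The proof fills this section. Assume $E$ is potentially good at $p$, and let $\tau\in G$ generate the cyclic image of $I_p$.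

### 7.1. Reduction to $p=5$

**Step 1: the purpose is to compute $\omega(-1)$ and to remove $p=7$.** Since $\omega(I_p)=\mathbb F_p^*$, $\omega(\tau)$ has order $p-1$, so $p-1\mid e$ and $(p,e)=(5,4)$ or $(7,6)$. On each $T_\ell E$, $\tau_\ell$ has determinant 1 and exact order $p-1$. So $\tau_\ell^{(p-1)/2}$ has order 2 and determinant 1, hence equals $-1$. Thus $-1=\tau^{(p-1)/2}\in G$ (the element with all components $-1$), and it is central. Put $\delta=\Phi(-1)$. It is central in $G(p)$, $\delta^2=1$, and $\det\delta=\omega(\tau)^{(p-1)/2}=-1$. So $\delta\sim\operatorname{diag}(1,-1)$ and $G(p)$, centralizing $\delta$, lies in $C_s(p)$. Hence $E$ has two independent rational subgroups $A,B$ of order $p$, and $E/A\to E\to E/B$ (first map dual to $E\to E/A$) is a rational cyclic $p^2$-isogeny, cyclic because $A\ne B$. For $p=7$ this contradicts (MK).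

So $p=5$, $e=4$, $\tau_\ell^2=-1$ for all $\ell\in S$, and
$$\omega(\tau)\text{ has order }4,\qquad\omega(-1)=\omega(\tau^2)=-1.\tag{5}$$
The goal from here on is $\omega(-1)=1$.

**Step 2: $E$ is not CM (needed to apply (S)).** Suppose $E$ has CM by an order $\mathcal R$ of $K$. Its class number is one, so its discriminant is one of $-3,-4,-7,-8,-11,-12,-16,-19,-27,-28,-43,-67,-163$, prime to 5, and $E[5]$ is free of rank 1 over $\mathcal R/5$. The image of $G_K=\operatorname{Gal}(\overline{\mathbb Q}/K)$ lies in $(\mathcal R/5)^*$, and Galois elements outside $G_K$ conjugate it by the bar involution. As $G(5)\subset C_s$ is abelian, the image of $G_K$ is fixed by bar, so it consists of scalars ($5\nmid2\operatorname{disc}\mathcal R$). Thus $\det$ takes only square values on $G_K$, forcing $\sqrt5\in K$, which is absurd for an imaginary quadratic field.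

### 7.2. The possible $G(\ell)$

**Step 3: irreducibility, and the primes 2 and 3.** A rational subgroup of order $\ell\neq5$ would turn the 25-isogeny into a rational cyclic $25\ell$-isogeny, contradicting (MK). So all $G(\ell)$, $\ell\in S$, are irreducible.

The element $\tau_2$ makes $\mathbb Z_2^2$ a free rank-one $\mathbb Z_2[i]$-module, so $\tau_2\sim\begin{pmatrix}0&-1\\1&0\end{pmatrix}$, a transposition mod 2. An irreducible $G(2)$ has an element of order 3. Hence $G(2)=S_3$, and since an inertia element at 5 acts with sign $-1$,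
$$\mathbb Q(\sqrt{\Delta_E})\text{ is ramified at }5.\tag{6}$$
In particular it differs from $\mathbb Q(\sqrt{\ell^*})$ for every odd $\ell\ne5$.

If $G(3)\not\supset SL_2(\mathbb F_3)$, then $3\nmid|G(3)|$ by (D) and irreducibility, and (1) applies. So $G(3)$ is $GL_2(\mathbb F_3)$, $SD_{16}$ or $D_4$.

**Step 4: the primes $\ell\ge7$ in $S$.** By (D) and irreducibility one of the following holds: **(F)** $G(\ell)\supset SL_2(\mathbb F_\ell)$; **(E)** the projective image is $S_4$; $G(\ell)\subset N_s(\ell)$, and then $\ell=7$ by (S) and Step 2; or $G(\ell)\subset N_{ns}(\ell)$. We also call $G(3)=GL_2(\mathbb F_3)$ type (F). The next two lemmas exclude the last possibility.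

### 7.3. The curve $X_0(25)$ excludes nonsplit normalizers

Let $\theta$ be the variable in the upper half-plane, $q=e^{2\pi i\theta}$, and let $\theta$ correspond on $X_0(N)$ to $(\mathbb C/(\mathbb Z+\mathbb Z\theta),\langle1/N\rangle)$. Functions with rational $q$-expansion are functions over $\mathbb Q$. Put
$$t=\left(\frac{\eta(\theta)}{\eta(5\theta)}\right)^6,\qquad s=\frac{\eta(\theta)}{\eta(25\theta)} .$$
From $\eta(-1/\theta)=\sqrt{\theta/i}\,\eta(\theta)$ one gets $t(-1/5\theta)=125/t(\theta)$ and $s(-1/25\theta)=5/s(\theta)$. Both are textbook eta quotients, on $X_0(5)$ and $X_0(25)$, without zeros or poles in the upper half-plane. $X_0(5)$ has only the cusps $\infty,0$, so $t=q^{-1}+\cdots$ is a Hauptmodul with pole at $\infty$ and zero at $0$. At a cusp of denominator $5$ the order of $s$ is a multiple of $\frac{\gcd(5,1)^2}{1}-\frac{\gcd(5,25)^2}{25}=0$. So $s=q^{-1}+\cdots$ is a Hauptmodul of $X_0(25)$ with pole at $\infty$ and zero at $0$.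

**Lemma 8.** With $j(\theta)$ the modular invariant and $\kappa:=t(5\theta)$:
$$j(\theta)=\frac{(t^2+250t+3125)^3}{t^5},\tag{7}$$
$$\kappa=s^5+5s^4+15s^3+25s^2+25s.\tag{8}$$

*Proof of (7).* On $X_0(5)$, a cover of degree 6, $j$ has poles of order 1 at $\infty$ and 5 at $0$. There is no elliptic point of order 3, since $X^2+X+1$ has no root mod 5, so $j$ vanishes to order 3 at each zero. Hence $j=(t^2+\alpha t+\beta)^3/t^5$, with leading coefficient 1 because $j=q^{-1}+\cdots$. Now $t=q^{-1}-6+9q+\cdots$ and
$$j=t+3\alpha+(3\alpha^2+3\beta)t^{-1}+\cdots=q^{-1}+744+196884q+\cdots.$$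
So $-6+3\alpha=744$ gives $\alpha=250$, and $9+187500+3\beta=196884$ gives $\beta=3125$.

*Proof of (8).* $t(5\theta)$ has a pole at a cusp $a/c$ of $X_0(25)$ only if $5a/c$ is equivalent to $\infty$ on $X_0(5)$, i.e. its reduced denominator is divisible by 5, i.e. $25\mid c$. So both sides have a pole only at $\infty$. With $P=qs=1-q-q^2+O(q^5)$ one has, mod $q^5$,
$$P^2=1-2q-q^2+2q^3+q^4,\quad P^3=1-3q+5q^3,\quad P^4=1-4q+2q^2+8q^3-5q^4,$$
$$P^5=1-5q+5q^2+10q^3-15q^4 .$$
In $P^5+5qP^4+15q^2P^3+25q^3P^2+25q^4P$ the coefficients of $q,q^2,q^3,q^4$ are $-5+5$, $5-20+15$, $10+10-45+25$, $-15+40+0-50+25$, all 0. Also $q^5t(5\theta)=1+O(q^5)$. So the difference of the two sides has no pole and is constant. Both sides vanish at the cusp $0$: $s$ does, and $t(5\cdot(-1/25\theta))=t(-1/5\theta)=125/t(\theta)\to0$ as $\theta\to i\infty$. $\square$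

**Lemma 9.** $G(\ell)\not\subset N_{ns}(\ell)$ for $\ell\ge7$, $\ell\in S$.

*Proof.* Suppose $G(\ell)\subset N_{ns}(\ell)$.

**Step 1: local consequences.** If $E$ is potentially multiplicative at a prime $\ell'\ne\ell$, a Frobenius lift at $\ell'$ has eigenvalues $\pm(\ell',1)$ on $E[\ell]$ by (R2). Its square lies in $C_{ns}$ and has eigenvalues in $\mathbb F_\ell$, so it is scalar, and $\ell'\equiv\pm1\pmod\ell$. If $E$ is potentially multiplicative at $\ell$, or a quadratic twist of $E$ has good ordinary reduction at $\ell$, some element of $I_\ell$ has eigenvalues $\pm(a,1)$ with $a$ of order $\ell-1$; in the ordinary case because $I_\ell$ acts on the $\ell$-torsion of the twist by $\begin{pmatrix}\chi&*\\0&1\end{pmatrix}$. Squaring gives $a^2=1$, a contradiction as $\ell\ge7$.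

**Step 2: a formula for $j(E)$.** The chain $E/A\to E\to E/B$ is a rational noncuspidal point of $X_0(25)$, so $s=a/b\in\mathbb Q^*$ there, $\gcd(a,b)=1$. The middle curve of $\theta$ is $\mathbb C/\langle\frac15,\theta\rangle\cong\mathbb C/\langle1,5\theta\rangle$, so by (7)
$$j(E)=\frac{(\kappa^2+250\kappa+3125)^3}{\kappa^5},\qquad\kappa=\frac{aQ}{b^5},\quad Q=a^4+5a^3b+15a^2b^2+25ab^3+25b^4 ,\tag{9}$$
and $\kappa\ne0$ as the point is not a cusp.

**Step 3: we normalize $s$ at 5.** $j(E)$ is 5-integral. If $v_5(s)<0$, then $v_5(\kappa)=5v_5(s)$ and $v_5(j(E))=v_5(\kappa)<0$. If $v_5(s)\ge2$, then the term $25s$ dominates, $v_5(\kappa)=2+v_5(s)\ge4$, the numerator of (9) has valuation $15$, and $v_5(j(E))=15-5v_5(\kappa)<0$. So $v_5(s)\in\{0,1\}$. Interchanging $A$ and $B$ replaces the isogeny by its dual, i.e. applies $\theta\mapsto-1/25\theta$ and $s\mapsto5/s$; so we may assume $v_5(s)=0$. Then $5\nmid ab$, $Q\equiv a^4\not\equiv 0\pmod5$, and $a,b,Q$ are pairwise coprime, as $\gcd(a,Q)\mid25b^4$ and $\gcd(b,Q)\mid a^4$.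

**Step 4: congruences mod $\ell$.** Let $\ell'$ be a prime dividing $abQ$. Then $\ell'\ne5$ and $v_{\ell'}(\kappa)\neq0$. By (9), $v_{\ell'}(j(E))$ is $-5v_{\ell'}(\kappa)$ if $v_{\ell'}(\kappa)>0$ and $v_{\ell'}(\kappa)$ if $v_{\ell'}(\kappa)<0$; it is negative in both cases. By Step 1, $\ell'\ne\ell$ and $\ell'\equiv\pm1\pmod\ell$. Hence $a,b,Q\equiv\pm1\pmod\ell$. So $s\equiv\pm1$, and $Q\equiv1+5+15+25+25=71$ if $s\equiv1$, $Q\equiv1-5+15-25+25=11$ if $s\equiv-1$. So $\ell$ divides $70$ or $72$, or $10$ or $12$. As $\ell\ge7$: $\ell=7$, $s\equiv1$, $\kappa\equiv71\equiv1$, and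
$$j(E)\equiv(1+5+3)^3\equiv1\pmod7.$$

**Step 5: contradiction.** In characteristic 7 the curve $y^2=x^3+\alpha x+\beta$ is supersingular iff the coefficient $3\beta$ of $x^6$ in $(x^3+\alpha x+\beta)^3$ vanishes, i.e. iff its invariant is $1728\equiv6$. Since $j(E)$ is 7-integral and $1\neq0,6$ in $\mathbb F_7$, a quadratic twist of $E$ has good ordinary reduction at 7, which Step 1 forbids. $\square$

### 7.4. Primes of type (F) or (E) can be split off

For such $\ell$ put $R_\ell=[G,N_\ell]\subset N_\ell$, normal in $G$. Clearly $\omega(R_\ell)=1$. For a subgroup $M\subset G_\ell$ write $M(\ell)$ for its image mod $\ell$; thus $R_\ell(\ell)=[G(\ell),N_\ell(\ell)]$.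

**Lemma 10.** Let $\ell$ be of type (F) or (E), and let $g\in G_\ell$ have 2-power order with $g\bmod\ell\in[G(\ell),G(\ell)]\cup\{-1\}$. Then $g\in R_\ell$; so $(g,1)\in G$ and $\omega(g,1)=1$.

*Proof.* The projection of $G$ to the places other than $\ell$ has kernel $N_\ell$. So $G/N_\ell$ is a closed subgroup of $\prod_{\ell'\ne\ell}G_{\ell'}$, onto each factor.

**Step 1: $g\bmod\ell\in R_\ell(\ell)$ for type (F), $\ell\ge7$.** If $N_\ell(\ell)$ were scalar, the projective image of $G(\ell)$ would be a quotient of $G/N_\ell$, and by Lemma 3 $PSL_2(\mathbb F_\ell)$ would be a composition factor of some $G(\ell'^f)$, $\ell'\ne\ell$, contradicting Lemma 4(iii), as $|PSL_2(\mathbb F_\ell)|=\ell(\ell^2-1)/2$ increases with $\ell$. So $N_\ell(\ell)$ contains a nonscalar $n$. The group $[SL_2(\mathbb F_\ell),N_\ell(\ell)]\subset N_\ell(\ell)\cap SL_2(\mathbb F_\ell)$ is normal in $SL_2(\mathbb F_\ell)$. If it were contained in $\{\pm1\}$, then $y\mapsto[y,n]$ would be a homomorphism from the perfect group $SL_2(\mathbb F_\ell)$ to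 $\{\pm1\}$, because $[yy',n]=y[y',n]y^{-1}[y,n]$; so it would be trivial, and $n$ scalar. A normal subgroup $M\not\subset\{\pm1\}$ of $SL_2(\mathbb F_\ell)$ maps onto the simple group $PSL_2(\mathbb F_\ell)$, so $M\{\pm1\}=SL_2(\mathbb F_\ell)=[M,M]\subset M$. Hence $R_\ell(\ell)\supset SL_2(\mathbb F_\ell)$, which contains $[G(\ell),G(\ell)]$ and $-1$.

**Step 2: the same for $\ell=3$ or type (E).** The projective image is $S_4$. If $N_\ell(\ell)$ were scalar, $S_4$ would be a quotient of $G/N_\ell$. By Lemma 3 its chief factor $V_4$, with $S_3$-action and quadratic field $\mathbb Q(\sqrt{\ell^*})$, would occur in some $G(\ell'^f)$ with $\ell'\ne\ell$, $\ell'\in S$. By Lemma 4(ii), $\mathbb Q(\sqrt{\ell^*})$ would equal $\mathbb Q(\sqrt{\ell'^*})$ with $\ell'$ odd, or $\mathbb Q(\sqrt{\Delta_E})$. The first is impossible, the second contradicts (6). So the projective image of $N_\ell(\ell)$ is a nontrivial normal subgroup of $S_4$, hence contains $V_4$, and that of $R_\ell(\ell)$ contains $[S_4,V_4]=V_4$. Now $R_\ell(\ell)\subset SL_2(\mathbb F_\ell)$.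 A lift $y\in SL_2(\mathbb F_\ell)$ of a projective involution satisfies $y^2=(\operatorname{tr}y)y-1$ with $y^2$ scalar and $y$ not, so $\operatorname{tr}y=0$, $y^2=-1$. Thus $R_\ell(\ell)$ contains $-1$ and the full preimage $Q_8$ of $V_4$ in $SL_2(\mathbb F_\ell)$. A 2-element of $[G(\ell),G(\ell)]$ lies in $SL_2(\mathbb F_\ell)$ and has projective image a 2-element of $[S_4,S_4]=A_4$, i.e. in $V_4$; so it lies in $Q_8$.

**Step 3: lifting from mod $\ell$ to $G_\ell$.** Choose $\rho\in R_\ell$ with $\rho\equiv g\pmod\ell$. Then $\rho_{(2)}\in R_\ell$ and $\rho_{(2)}\equiv g\pmod\ell$. Let $P=G_\ell\cap\Gamma(\ell)$, pro-$\ell$. In $P\langle g\rangle$ the group $\langle g\rangle$ is a Sylow 2-subgroup, so there is $k\in P$ with $k\rho_{(2)}k^{-1}\in\langle g\rangle$. This element is congruent to $g$, and $\langle g\rangle$ injects mod $\ell$; so $k\rho_{(2)}k^{-1}=g$. As $R_\ell$ is normal in $G_\ell$, $g\in R_\ell$. $\square$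

### 7.5. The prime 2

Apply Section 6 with $H=G_2$; it has an element $x$ of order 3 because $G(2)=S_3$ and $G_2\cap\Gamma(2)$ is pro-2.

**Lemma 11.** $J'\subset N_2$ and $\omega(J')=1$.

*Proof.* **Step 1: $J'\subset N_2$.** Let $G_{odd}$ be the projection of $G$ to $\prod_{\ell\ne2}G_\ell$. By Goursat, $\Gamma:=G_2/N_2$ is also a quotient of $G_{odd}$: the kernel of $G\to G_2/N_2$ contains all elements with trivial odd part. Let $\Gamma'$ be a finite quotient of $\Gamma$ and $P'$ the image of $J'$, a normal 2-subgroup. Chief factors of $\Gamma'$ inside $P'$ are simple $\mathbb F_2$-modules on which the normal pro-2 subgroup $G_2\cap\Gamma(2)$ acts trivially, so $G$ acts through $G(2)=S_3$: they are trivial, or $V=\mathbb F_2^2$ with faithful action of $S_3$. If $V$ occurred, it would by Lemma 3 applied to $G_{odd}$ occur in some $G(\ell^f)$, $\ell$ odd, $\ell\ne5$. The field cut out is $\mathbb Q(E[2])$, so Lemma 4(ii) would give $\mathbb Q(\sqrt{\Delta_E})=\mathbb Q(\sqrt{\ell^*})$, contradicting (6). So all these factors are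 trivial, $x$ acts trivially on them, hence on $P'$ by Lemma 1, and $P'=[P',x]=1$ by (4). As $\Gamma'$ was arbitrary, $J'\subset N_2$.

**Step 2: $\omega(J')=1$.** For $a\in J'$ and $\tilde x\in G$ lifting $x$, $([a,x],1)=[(a,1),\tilde x]$ is killed by $\omega$. Use (4). $\square$

Hence by (3) *any $g\in G$ may be multiplied by an element of $J'\times1$ so that $g_2\in\mathcal N$; this changes neither $\omega(g)$, nor determinants, nor $g_2$ mod 2, nor the odd components.* We do this for $\tau$ and for all elements below. Now $\tau_2$ is outer (a transposition mod 2) with $\det\tau_2=1$.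

Let $h\in G$ with $h_2\in\mathcal N$, and let $w=h_2$ or $\tau_2^{-1}h_2$, whichever lies in $\mathcal O^*$. Then $\nu(w)=\det h_2$. If $h_2=w$, then $[h,\tau]_2=w\tau_2w^{-1}\tau_2^{-1}=w/\bar w$; if $h_2=\tau_2w$, then $[h,\tau]_2=\tau_2(w/\bar w)\tau_2^{-1}=\bar w/w$. So
$$[h,\tau]_2=(w/\bar w)^{\pm1},\quad\text{with 2-part }(w'/\bar w')^{\pm1}.\tag{10}$$

### 7.6. The prime 7, if $G(7)\subset N_s(7)$

The element $\tau_7$ mod 7 has order 4 and determinant 1. In $C_s$ it would be $\operatorname{diag}(a,a^{-1})$ with $a$ of order 4 in $\mathbb F_7^*$, which is impossible; so it lies in $N_s\setminus C_s$. For $h\in G$, one of $h_7,\tau_7^{-1}h_7$ is mod 7 of the form $\operatorname{diag}(a,b)$, $ab=\det h_7$. As in (10), $[h,\tau]_7$ is mod 7, up to inverse, $\operatorname{diag}(a/b,b/a)$, with $a/b=a^2/\det h_7$. Squares in $\mathbb F_7^*$ have odd order. For odd $\ell$, an element of 2-power order of $G_\ell$ congruent to $\pm1$ mod $\ell$ equals $\pm1$, because $\Gamma(\ell)$ is pro-$\ell$. Hence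
$$\text{the 2-part of }[h,\tau]_7\text{ is }1\text{ if }\det h_7=1,\text{ and }-1\text{ if }\det h_7=-1.\tag{11}$$

### 7.7. Three commutators

We show $\omega(-1)=1$. Commutators and their 2-parts lie in $\ker\omega$. For odd $\ell$ the component at $\ell$ of the 2-part of a commutator has finite 2-power order and lies mod $\ell$ in $[G(\ell),G(\ell)]$; at primes of type (F), (E) it may be deleted by Lemma 10. By Steps 3, 4 and Lemma 9, only the places $2$, $3$ (if $G(3)\in\{SD_{16},D_4\}$) and $7$ (if $G(7)\subset N_s(7)$) remain. Write $(\cdot\,;\cdot\,;\cdot)$ for the components there, all others being 1, omitting irrelevant entries.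

**Step 1: we obtain all of $Y^2$ at the place 2.** Take $v\in G$ with $\det v_2=5$ and $\det v_\ell=1$ for odd $\ell\in S$. By (10), Lemma 6(b) and (11), the 2-part of $[v,\tau]$ gives $(y_*;\pm1;1)\in\ker\omega$ with $y_*$ a topological generator of $Y$. At 3, $v_3$ and $\tau_3$ lie mod 3 in $G(3)\cap SL_2$, which is $Q_8$ or the abelian group $\langle r^2\rangle$, so their commutator is $\pm1$ mod 3. Squaring, and taking closures, $(y;1;1)\in\ker\omega$ for all $y\in Y^2$.

**Step 2: we obtain $-1$ at 2 and 7.** Take $h\in G$ with $\det h_2=3$, $\det h_7=-1$, $\det h_3=1$ if $G(3)\ne D_4$, $\det h_3=-1$ if $G(3)=D_4$, and $\det h_\ell=1$ otherwise. The 2-part of $[h,\tau]$ has component in $-Y^2$ at 2 (Lemma 6(b)) and $-1$ at 7 (by (11)). At 3 it is $\pm1$ for $SD_{16}$, as in Step 1. For $D_4$: $\tau_3$ mod 3 has order 4 and determinant 1, so it generates $\langle r^2\rangle$; $h_3$ mod 3 is outside $\langle r^2\rangle$ and inverts it, so $[h,\tau]_3\equiv\tau_3^{-2}=-1$. Combining with Step 1, $(-1;\pm1;-1)\in\ker\omega$, with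 sign $-$ for $D_4$.

**Step 3: we correct the sign at 3 if $G(3)=SD_{16}$.** Take $g\in G$ with $g_3\equiv r\pmod3$, and adjust $c,g$ so that $c_2,g_2\in\mathcal N$. Let $m=[c,g]$ and $m^\sharp=[c,m]$. At 3: $m_3\equiv crc^{-1}r^{-1}=r^2$, $m^\sharp_3\equiv r^6r^{-2}=r^4=-1$. At 2: the commutator of two elements of $\mathcal N$ has the form $w/\bar w$ with $w\in\mathcal O^*$; this is clear if one of them lies in $\mathcal O^*$, and for outer $a\sigma,b\sigma$ we have $(a\sigma b\sigma)(b\sigma a\sigma)^{-1}=a\bar b/(b\bar a)$. So $m_2$ has norm 1 and $m_2^\sharp=[c_2,m_2]\in\{1,\bar m_2m_2^{-1}\}=\{1,m_2^{-2}\}$, with 2-part in $(\pm Y)^2=Y^2$ by Lemma 6(b). At 7: $m_7$ mod 7 is in $C_s\cap SL_2$, of the form $\operatorname{diag}(a,a^{-1})$, so $m^\sharp_7\in\{1,m_7^{-2}\}$ mod 7 has odd order, hence trivial 2-part. Taking the 2-part of $m^\sharp$ and using Step 1: $(1;-1;1)\in\ker\omega$.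

**Step 4: conclusion.** Steps 2 and 3 give $(-1;-1;-1)\in\ker\omega$. At every prime of type (F) or (E) insert the component $-1\in G_\ell$ by Lemma 10. The result is $-1\in G$, so $\omega(-1)=1$, contradicting (5). This proves Proposition 7. $\square$

## 8. Potentially multiplicative reduction at $p$: only 5 and 7 remain

Now $v_p(j(E))<0$. So $j(E)$ is not an integer and $E$ has no CM. Let $\tau\in G$ be the image of a lift of a generator of tame inertia at $p$; wild inertia acts trivially on $T_\ell E$ for $\ell\neq p$ (Section 4), so $\tau$ topologically generates the image of $I_p$. By (R2),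
$$\tau_\ell=\varepsilon u_\ell,\qquad\varepsilon=\pm1\text{ independent of }\ell,\quad u_\ell\ne1\text{ unipotent},\tag{12}$$
and $\Phi(\tau)$ has eigenvalues $\varepsilon\omega(\tau),\varepsilon$, where $\omega(\tau)$ has order $p-1\ge4$.

**Lemma 12.** $p\in\{5,7\}$. If $p=7$, then $G(7)\subset N_s(7)$. If $p=5$, then $G(5)\subset N_s(5)$ or $G(5)$ has projective image $S_4$.

*Proof.* We go through (D) for $G(p)$, which is a quotient of $G$ by $\Phi$.

* $G(p)\supset SL_2(\mathbb F_p)$: by Lemma 3 $PSL_2(\mathbb F_p)$ would be a composition factor of some $G(\ell^f)$, $\ell\ne p$, contradicting Lemma 4(iii), as the orders differ.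
* $p\mid|G(p)|$, Borel: the normal Sylow subgroup $C_p$ is a chief factor on which $\Phi(\tau)$ acts through the ratio of its eigenvalues, with order $p-1\ge4$. By Lemma 3 it occurs in some $G(\ell^f)$, $\ell\ne p$, contradicting Lemma 4(i).
* $G(p)\subset N_{ns}(p)$: $\Phi(\tau)^2\in C_{ns}$ has eigenvalues $\omega(\tau)^2,1\in\mathbb F_p$, so it is scalar and $\omega(\tau)^2=1$; no.
* Projective image $S_4$: $\Phi(\tau)$ has projective order $p-1$, which must be at most 4; so $p=5$.

In the remaining cases (including $G(p)$ in a Borel subgroup with $p\nmid|G(p)|$) $G(p)\subset N_s(p)$. For $p\ge11$ this contradicts (S). $\square$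

## 9. $p=5$, multiplicative: the square of a unipotent is a product of commutators

Let $g=\tau_{(2)}\in G$. By (12), $g_\ell=\varepsilon$ for odd $\ell$ and $g_2=\varepsilon u$ with $u=u_2$. As $\omega(\tau)$ has order 4, $\omega(g)=\omega(\tau)$. Hence
$$g^2=(u^2,1),\qquad\omega(g^2)=-1.\tag{13}$$

**Lemma 13.** $G(2)$ has no element of order 3.

*Proof.* Suppose it has one. Then $G_2$ contains an element $x$ of order 3; use Section 6 with $H=G_2$. Let $Z$ be generated by all $[h_2,u]$, $h\in G$. Since $g_\ell$ is scalar for odd $\ell$, $[h,g]=([h_2,u],1)$. So $Z\subset N_2$, $\omega(Z)=1$, $Z\subset SL_2(\mathbb Z_2)$. $Z$ is normal in $G_2$, as $k[h,u]k^{-1}=[kh,u][k,u]^{-1}$. Since $\varepsilon u\in G_2$, $u$ normalizes $Z$, and $u$ commutes with $G_2$ modulo $Z$. **We show $u^2\in Z$**; then $\omega(g^2)=1$, contradicting (13). Write $u=1+bX$ with $X^2=0$, $X\not\equiv0\pmod2$, $b\ne0$.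

**Step 1: $b$ odd.** Here $u$ mod 2 is a transposition, so $G(2)=S_3$, and $[x,u]$ mod 2 is a 3-cycle. So $Z$ contains an element of order 3 (the 3-part of $[x,u]$), hence all of those of $G_2$ by Sylow, as $Z$ is normal. Thus $J\subset Z$. By (3), $g_2=ad$ with $a\in J'\subset Z$ and $d\in\mathcal N\cap G_2$; $d$ is outer, $\det d=\det g_2=1$, so $d^2=-1$ by (2), and $d$ commutes with $G_2$ modulo $Z$ because $g_2=\varepsilon u$ does. For $D\in\{3,5\}$ take $h\in G$ with $\det h_2=D$ and write $h_2=a'd'$ as in (3). One of $d',d^{-1}d'$ is a $w\in\mathcal O^*\cap G_2$ with $\nu(w)=D$, and $w/\bar w=[w,d]\in Z$. As $\mu_3=\langle x\rangle\subset Z$, also $w'/\bar w'\in Z$. By Lemma 6(b), $D=5$ gives $Y\subset Z$, and $D=3$ gives an element of $-Y^2$ in $Z$; so $-1\in Z$. Finally $u^2=g_2^2=a(dad^{-1})d^2\in Zd^2=-Z=Z$.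

**Step 2: $b$ even, replacing $u$ by an element of $\mathcal O$.** Let $k=v_2(b)\ge1$ and $Z^{(k)}=Z\cap\Gamma(2^k)$. Let $U=Z^{(k)}\overline{\langle u\rangle}\subset\Gamma(2^k)$, a pro-2 group. As $xux^{-1}=[x,u]u$ with $[x,u]\in Z\cap\Gamma(2^k)$, conjugation by $x$ preserves $U$ and is trivial on $U/Z^{(k)}$. By Lemma 1, $u=aw$ with $a\in Z^{(k)}$ and $w$ commuting with $x$: so $w\in\mathcal O\cap\Gamma(2^k)$, $\nu(w)=1$. Then $w$ normalizes $Z$, commutes with $G_2$ modulo $Z$, and $u^2=a(waw^{-1})w^2\in Zw^2$. It remains to show $w^2\in Z$. By Lemma 6(a),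
$$w^2\in\exp(2^{k+1}\sqrt{-3}\,\mathbb Z_2)\ (k\ge2),\qquad w^2\in\exp(8\sqrt{-3}\,\mathbb Z_2)\ (k=1).\tag{14}$$

**Step 3: $b$ even, $G(2)=S_3$.** By (3) there is an outer $d\in\mathcal N\cap G_2$, and $[d,w]=\bar ww^{-1}=w^{-2}\in Z$.

**Step 4: $b$ even, $G(2)=C_3$.** There are no outer elements now; complex conjugation replaces them. As $c$ has order 2, $c_2\equiv1\pmod2$; write $c_2=1+2A$. From $c_2^2=1$, $\operatorname{tr}c_2=0$: $A^2=-A$, $\operatorname{tr}A=-1$. Write $A=f+v\sigma$ with $f,v\in\mathcal O$. Since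
$$x(a\sigma)x^{-1}=ax^2\sigma\qquad(a\in\mathcal O),\tag{15}$$
the traces of $v\sigma,vx^2\sigma,vx^4\sigma$ are equal, and they sum to $0$; so $\operatorname{tr}(v\sigma)=0$, $\operatorname{Tr}f=-1$, and $f-\bar f\equiv f+\bar f\equiv1\pmod2$. If $v\equiv0\pmod2$, then $A$ mod 2 would be an idempotent of $\mathbb F_4$ of trace 1; but the idempotents $0,1$ have trace 0. So $v\in\mathcal O^*$. Similarly $X=f_0+v_0\sigma$ with $v_0\in\mathcal O^*$, since $\mathbb F_4$ has no nonzero nilpotents.

Now we produce elements of $Z$. First,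
$$z_1:=[x,u]=(1+b\,xXx^{-1})(1-bX)=1+2^kB\in Z,\qquad B\equiv xXx^{-1}-X\equiv v_1\sigma\pmod2,$$
where $v_1=v_0(x^2-1)\in\mathcal O^*$: the quadratic term is divisible by $b^2$, and $b/2^k$ is odd. Next let $c_i=x^ic_2x^{-i}=1+2A_i\in G_2$, so $A_i=f+vx^{2i}\sigma$ by (15). Then
$$[c_i,z_1]=1+2^k(c_iBc_i^{-1}-B)(1+2^kB)^{-1}\equiv1+2^{k+1}(A_iB-BA_i)\pmod{2^{k+2}},$$
since $c_iBc_i^{-1}-B=2(A_iB-BA_i)c_i^{-1}$ and $c_i\equiv1\pmod2$. Mod 2,
$$A_iB-BA_i\equiv(f-\bar f)v_1\sigma+(vx^{2i}\bar v_1-v_1\overline{vx^{2i}})\equiv v_1\sigma+\operatorname{Tr}(vx^{2i}\bar v_1).$$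
As $i$ varies, $vx^{2i}\bar v_1$ runs through $\mathbb F_4^*$, and the trace to $\mathbb F_2$ is 1 on elements other than $0,1$. So for a suitable $i$, $z_2:=[c_i,z_1]\in Z$ satisfies $z_2\equiv1+2^{k+1}(1+v_1\sigma)\pmod{2^{k+2}}$. Then by (15)
$$z_3=z_2\cdot xz_2x^{-1}\cdot x^2z_2x^{-2}\equiv1+2^{k+1}\bigl(3+v_1(1+x^2+x^4)\sigma\bigr)\equiv1+2^{k+1}\pmod{2^{k+2}} .$$
The class of $z_3$ in $(Z\cap\Gamma(2^{k+1}))/(Z\cap\Gamma(2^{k+2}))$ is fixed by $x$, so by Lemma 1 there is $y\in Z\cap\mathcal O$ with $y\equiv1+2^{k+1}\pmod{2^{k+2}}$, and $\nu(y)=1$. By Lemma 6(a), $y=\exp(2^{k+1}\sqrt{-3}\,a)$ with $a\in\mathbb Z_2$. Since $y\equiv1+2^{k+1}\sqrt{-3}\,a\pmod{2^{k+2}}$ and $\sqrt{-3}\equiv1\pmod2$, $a$ is odd. Hence $\overline{\langle y\rangle}=\exp(2^{k+1}\sqrt{-3}\,\mathbb Z_2)\subset Z$, and $w^2\in Z$ by (14). $\square$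

So $|G(2)|\le2$, and $E$ has a rational subgroup $C_2$ of order 2.

**The projective image of $G(5)$ is not $S_4$.** Otherwise, by Lemma 3, the chief factor $V_4$ with $S_3$-action and quadratic field $\mathbb Q(\sqrt5)$ would occur in some $G(\ell^f)$, $\ell\ne5$. By Lemma 4(ii) this needs $G(2)=S_3$, or $\mathbb Q(\sqrt5)=\mathbb Q(\sqrt{\ell^*})$ with $\ell\ne5$ odd; neither holds.

By Lemma 12, $G(5)\subset N_s(5)$. As $E$ has no CM, the following proposition excludes $p=5$.

## 10. Rational points of $X_0(50)/w_{25}$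

**Proposition 14.** If $E/\mathbb Q$ has a rational subgroup $C_2$ of order 2 and $G(5)\subset N_s(5)$, then $j(E)\in\{1728,287496\}$; in particular $E$ has CM.

*Proof.* Let $\{A,B\}$ be the Galois-stable pair of lines in $E[5]$.

**Step 1: two rational numbers attached to $E$.** Keep $s,\kappa$ from Section 7.3 and put $z=s+5/s$. It is invariant under $w_{25}:s\mapsto5/s$, of degree 2 on $X_0(25)$, a Hauptmodul of $X_0(25)/w_{25}$ with pole only at the image of the cusps $0,\infty$. Galois maps the chain $E/A\to E\to E/B$ to itself or to its reverse, so the value $z(E)$ at this chain is in $\mathbb Q$. The images of $A,B$ in $E/C_2$ form a Galois-stable pair too, so likewise $z(E/C_2)\in\mathbb Q$. On $X_0(50)$ put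
$$\alpha=z(\theta)+1,\qquad\beta=z(2\theta)+1 .$$
Since $\mathbb C/\langle1,2\theta\rangle\cong\mathbb C/\langle\frac12,\theta\rangle$, their values at the point given by $E/A\to E\to E/B$ and $C_2$ are $z(E)+1$ and $z(E/C_2)+1$.

**Step 2: an equation between $\alpha$ and $\beta$.** From $s=q^{-1}-1-q+q^4+\cdots$ and $5/s=5q+5q^2+10q^3+15q^4+25q^5+\cdots$,
$$\alpha=q^{-1}+4q+5q^2+10q^3+16q^4+25q^5+\cdots,\qquad\beta=q^{-2}+4q^2+5q^4+\cdots .$$
We claim
$$F:=\alpha^3+\beta^3-\alpha^2\beta^2+8(\alpha^2+\beta^2)+9\alpha\beta+24(\alpha+\beta)+26=0.\tag{16}$$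
On $X_0(50)$ the involution $w_2$ interchanges $\alpha$ and $\beta$, and both are $w_{25}$-invariant. So $F$ is invariant under $\langle w_2,w_{25}\rangle$. We locate the poles. The function $\alpha$ has degree $2\cdot3=6$ on $X_0(50)$, as $X_0(50)\to X_0(25)$ has degree 3. At $\infty$ it has a pole of order 1, at $w_2\infty$ a pole of order 2 (the order of $\beta$ at $\infty$), and by $w_{25}$-invariance poles of orders 1 and 2 at $w_{25}\infty$, $w_{25}w_2\infty$. These four points are distinct: the pole orders separate two pairs, and within a pair $w_{25}$ interchanges $s=\infty$ and $s=0$. As $1+2+1+2=6$, these are all the poles of $\alpha$. They form one orbit, so they contain all poles of $\beta$ and of $F$. So it suffices that $F$ vanishes at $\infty$: then $F$ has no poles, is constant, and is 0.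

We have $\alpha^2=q^{-2}+8+10q+36q^2+72q^3+155q^4+\cdots$, so $\alpha^2-\beta=8+d$ with $d=10q+32q^2+72q^3+150q^4+\cdots$, and $\beta^2=q^{-4}+8+\cdots$. Hence
$$\beta^3-\alpha^2\beta^2+8\beta^2=-\beta^2d=-10q^{-3}-32q^{-2}-72q^{-1}-150+O(q).$$
Also $\alpha^3=q^{-3}+12q^{-1}+15+\cdots$, $8\alpha^2=8q^{-2}+64+\cdots$, $9\alpha\beta=9q^{-3}+36q^{-1}+45+\cdots$, $24\alpha=24q^{-1}+O(q)$, $24\beta=24q^{-2}+O(q)$. The coefficients of $q^{-3},q^{-2},q^{-1},q^0$ in $F$ are $1+9-10$, $8+24-32$, $12+36+24-72$, $15+64+45+26-150$, all 0.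

**Step 3: rational solutions of (16) lead to an elliptic curve.** Let $\alpha,\beta\in\mathbb Q$, $\Sigma=\alpha+\beta$, $\Pi=\alpha\beta$. Then (16) reads
$$\Pi^2+(3\Sigma+7)\Pi-(\Sigma^3+8\Sigma^2+24\Sigma+26)=0,$$
with discriminant $4\Sigma^3+41\Sigma^2+138\Sigma+153=(\Sigma+3)^2(4\Sigma+17)$. If $\Sigma=-3$, then $\Pi=1$ and $\alpha,\beta$ are roots of $T^2+3T+1$, which are irrational. So $4\Sigma+17=m^2$ with $m\in\mathbb Q$. Here $3\Sigma+7=(3m^2-23)/4$ and $\Sigma+3=(m^2-5)/4$, so, choosing the sign of $m$,
$$\Pi=\frac{m^3-3m^2-5m+23}{8} .$$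
Since $\Sigma^2-4\Pi=(\alpha-\beta)^2$,
$$16(\Sigma^2-4\Pi)=m^4-8m^3-10m^2+40m+105=(m-3)(m^3-5m^2-25m-35)$$
must be a rational square $n^2$.
If $m=3$: $\Sigma=-2$, $\Pi=1$, $\alpha=\beta=-1$.
If $m\ne3$: put $a=1/(m-3)$. Expanding around $m=3$, $m^3-5m^2-25m-35=a^{-3}+4a^{-2}-28a^{-1}-128$, so $n^2a^4=1+4a-28a^2-128a^3$. With $X=-32a\ne0$, $Y=16na^2$:
$$Y^2=X^3-7X^2-32X+256.\tag{17}$$

**Step 4: the rational points of (17).** Via $X=4X_2+4$, $Y=4(2Y_2+X_2+1)$ this becomes $Y_2^2+X_2Y_2+Y_2=X_2^3+X_2^2-3X_2+1$, with $\Delta=-800=-2^5\cdot5^2$ and $c_4=145$. So the reduction is multiplicative at 2 ($c_4$ is odd) and additive at 5 ($5\mid c_4$), the conductor is $2\cdot5^2=50$, and the rank is 0 by (C). Over $\mathbb F_3$ there are 5 points: none with $X_2=0$, two each with $X_2=1$ and $X_2=2$, and infinity. Torsion injects, so there are at most 5 rational points, namely $O,(0,\pm16),(8,\pm8)$ in the coordinates $(X,Y)$. As $X\ne0$, $X=8$, $a=-\frac14$, $m=-1$, $\Sigma=-4$, $\Pi=3$, $\{\alpha,\beta\}=\{-1,-3\}$. In all cases $\alpha\in\{-1,-3\}$,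 so $z(E)\in\{-2,-4\}$.

**Step 5: the invariant.** By (8), $\kappa=s^3(s^2+5s+15+25s^{-1}+25s^{-2})=s^3(z^2+5z+5)$. Expanding,
$$\kappa^2+250\kappa+3125=s^{10}+10s^9+55s^8+200s^7+525s^6+1250s^5+2625s^4+5000s^3+6875s^2+6250s+3125 .$$
With $p_k=s^k+(5/s)^k$ this is $s^5(p_5+10p_4+55p_3+200p_2+525p_1+1250)$. As $p_1=z$, $p_2=z^2-10$, $p_3=z^3-15z$, $p_4=z^4-20z^2+50$, $p_5=z^5-25z^3+125z$,
$$\kappa^2+250\kappa+3125=s^5(z^5+10z^4+30z^3-175z-250)=s^5(z+5)(z^2-5)(z^2+5z+10).$$
The middle curve has invariant $(\kappa^2+250\kappa+3125)^3/\kappa^5$, so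
$$j(E)=\frac{(z+5)^3(z^2-5)^3(z^2+5z+10)^3}{(z^2+5z+5)^5}.$$
At $z=-2$ this is $(3\cdot(-1)\cdot4)^3/(-1)^5=1728$; at $z=-4$ it is $(1\cdot11\cdot6)^3/1=66^3=287496$. These are the CM invariants of discriminants $-4$ and $-16$. $\square$

## 11. $p=7$, multiplicative: a 3-adic unipotent and $X_0(21)$ over $\mathbb Q(\sqrt{-3})$

By Lemma 12, $G(7)\subset N_s(7)$, and $G(7)\not\subset C_s(7)$, since otherwise there would be a rational cyclic 49-isogeny as in Section 7.1, contradicting (MK). Let $K$ be the quadratic field of $N_s/C_s$ and $G_K=\Phi^{-1}(C_s)\subset G$, of index 2.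

**Step 1: transporting the swap of the two lines to the place 3.** Consider $\tau_{(3)}\in G$. By (12) its components are 1 for $\ell\ne3$ and $u:=u_3$ at 3. $\Phi(\tau)$ has eigenvalue ratio of order 6, so it lies in $C_s$ (elements of $N_s\setminus C_s$ have trace 0, hence eigenvalue ratio $-1$). Thus, up to order, $\Phi(\tau_{(3)})=\operatorname{diag}(\zeta,1)$ with $\zeta=\omega(\tau)_{(3)}$ of order 3. For $h\in G\setminus G_K$, $\Phi(h\tau_{(3)}h^{-1})=\operatorname{diag}(1,\zeta)$.

Let $M_3\subset N_3$ be generated by the $G_3$-conjugates of $u$. Then $\Phi$ gives a surjection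
$$\pi:M_3\to\langle\zeta\rangle^2\cong\mathbb F_3^2,\qquad\pi(hmh^{-1})=\begin{cases}\pi(m)&h\in G_K,\\ \text{the swap of }\pi(m)&h\notin G_K.\end{cases}\tag{18}$$
Let $\lambda=\pi_1+\pi_2:M_3\to\mathbb F_3$. It is $G$-invariant and $\lambda(u)\ne0$.

**Lemma 15.** $G(3)$ is reducible.

*Proof.* Suppose not. By (D) and (1), $G(3)$ is $GL_2(\mathbb F_3)$, $SD_{16}$ or $D_4$, and it contains $D_4=\langle r^2,c\rangle$. In a basis of $c$-eigenvectors $c=\operatorname{diag}(1,-1)$, and $r^2$, which satisfies $cr^2c^{-1}=-r^2$, is antidiagonal; so $D_4$ is the group of all $\operatorname{diag}(\pm1,\pm1)$, $\operatorname{antidiag}(\pm1,\pm1)$. Let $D\subset G_3$ be a 2-subgroup mapping isomorphically to $D_4$ (Schur–Zassenhaus; the kernel is pro-3). Under $D$, $\mathfrak{sl}_2(\mathbb F_3)$ is the sum of the lines spanned by $\operatorname{diag}(1,-1)$, $e_{12}+e_{21}$, $e_{12}-e_{21}$, on which $(\operatorname{diag}(1,-1),\operatorname{antidiag}(1,1))$ act by $(1,-1)$, $(-1,1)$, $(-1,-1)$: three distinct nontrivial characters.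

Let $M'=M_3\cap\Gamma(3)$. Suppose $\lambda\ne0$ on $M'$, and take $n\ge1$ maximal with $\lambda(M_3\cap\Gamma(3^n))\ne0$; it exists because $\ker\lambda$ is open. As $M_3\subset SL_2(\mathbb Z_3)$, $(M_3\cap\Gamma(3^n))/(M_3\cap\Gamma(3^{n+1}))$ is a $D$-submodule of $\mathfrak{sl}_2(\mathbb F_3)$, and $\lambda$ induces on it a nonzero $D$-invariant functional. This is impossible for a sum of nontrivial characters. So $\lambda(M')=0$, and $u\not\equiv1\pmod3$. Then $\varepsilon u\in G_3$ shows $3\mid|G(3)|$, so $G(3)=GL_2(\mathbb F_3)$. $M_3$ maps onto $SL_2(\mathbb F_3)$, which is generated by the conjugates of $u$ mod 3, and $\lambda$ factors through $SL_2(\mathbb F_3)$, invariantly under $GL_2(\mathbb F_3)$. But $u$ mod 3 is conjugate to its inverse in $GL_2(\mathbb F_3)$, so $\lambda(u)=-\lambda(u)$, i.e. $\lambda(u)=0$, a contradiction. $\square$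

So $E$ has a rational subgroup $C_3$ of order 3.

**Lemma 16.** $K=\mathbb Q(\sqrt{-3})$.

*Proof.* Choose a basis in which $G(3)$ is upper triangular, and let $\mathcal P\subset GL_2(\mathbb Z_3)$ be the pro-3 group of matrices that are upper unipotent mod 3. Let $h\in G$ with $\det h_3\equiv1\pmod3$. The two diagonal entries of $h_3$ mod 3 are then equal, so $h_3\in\{\pm1\}\times\mathcal P$, and $h_{(2)}$ has 3-component $\pm1$; it centralizes $M_3$. If $h_{(2)}\notin G_K$, then by (18) the swap would be trivial on $\pi(M_3)=\mathbb F_3^2$, which is false. So $h_{(2)}\in G_K$. As $G/G_K$ has order 2, also $h_{(2')}\in G_K$; hence $h\in G_K$. Thus every Galois element fixing $\sqrt{-3}$ fixes $K$, so $K\subset\mathbb Q(\sqrt{-3})$. $\square$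

**Lemma 17.** $X_0(21)(K)$ has exactly 16 points, and each of them is $\mathbb Q$-rational or a CM point.

*Proof.* **Step 1: at most 16 points.** The rank of $X_0(21)$ over $K$ is the sum of the ranks over $\mathbb Q$ of $X_0(21)$ and its twist by $-3$. The twist has conductor 63: at 3 multiplicative reduction becomes additive, with exponent 2, since the twisting character is tamely ramified; at 7, and at all other primes, the twist is unramified. So the rank over $K$ is 0 by (C). The prime 13 splits in $K$, and the torsion group $X_0(21)(K)$ injects into $X_0(21)(\mathbb F_{13})$. Completing the square, the model is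
$$(2Y+X)^2=(4X+1)(X^2-4).$$
For $X=0,1,\dots,12$ the right side is $9,11,0,0,9,12,7,5,4,2,10,0,9$ in $\mathbb F_{13}$. The nonzero squares are $1,3,4,9,10,12$, so there are respectively $2,0,1,1,2,2,0,0,2,0,2,1,2$ points, in total 15, plus the point at infinity: 16.

**Step 2: 8 rational points.** They are $O$, those with $X=2,-2,-\frac14$, and two each with $X=-1$ and $X=5$, where the right side is $3^2$ and $21^2$.

**Step 3: 8 CM points.** Let $7=\mathfrak p\mathfrak p'$ in $\mathbb Z[\zeta_3]$ and $E_0:y^2=x^3+16$ as in Section 1, with $E_0[\sqrt{-3}]=\{O,(0,\pm4)\}$ (fixed by $x\mapsto\zeta_3x$) and $D=\{O,(-4,\pm4\sqrt{-3})\}$. Let $E_1/\mathbb Q$ have CM by $\mathbb Z[\sqrt{-3}]$, an order of class number one. For $\mathfrak p$, and likewise for $\mathfrak p'$, consider: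

1. $(E_0,E_0[\sqrt{-3}],E_0[\mathfrak p])$;
2. $(E_0,D,E_0[\mathfrak p])$;
3. the image of point 2 under $w_3$, with underlying curve $E_0/D$;
4. $(E_1,\ker[\sqrt{-3}],E_1[\mathfrak p\cap\mathbb Z[\sqrt{-3}]])$.

In 3, $E_0/D$ has CM by the order of conductor 3: its lattice $\Lambda'$ contains the lattice $\Lambda$ of $E_0$ with $\Lambda'/\Lambda=D$; $3\Lambda'\subset\Lambda$ shows that $\mathbb Z+3\mathbb Z[\zeta_3]$ preserves $\Lambda'$; and $\mathbb Z[\zeta_3]$ does not, since $D$ is not $\mathbb Z[\zeta_3]$-stable. As the index is the prime 3, there is no order in between. In 4, $\mathfrak p\cap\mathbb Z[\sqrt{-3}]$ has norm 7, because the conductor 2 is prime to 7.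

These points are defined over $K$, as all endomorphisms of $E_0,E_1$ and the subgroup $D$ are. They are pairwise distinct. Indeed the endomorphism rings differ, except for points 1 and 2, where $E_0[\sqrt{-3}]$ is $\operatorname{Aut}(E_0)$-stable and different from $D$. The versions for $\mathfrak p$ and $\mathfrak p'$ differ, because automorphisms of $E_0,E_1$ preserve the $\mathfrak p$-torsion subgroup, and $w_3$ is bijective. They are not $\mathbb Q$-rational: the nontrivial element of $\operatorname{Gal}(K/\mathbb Q)$ fixes $E_0,E_1$ and the 3-subgroups in points 1, 2, 4, interchanges $\mathfrak p$ and $\mathfrak p'$, and commutes with $w_3$; so it maps each point to its different $\mathfrak p'$-version.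

So $8+8=16$ points have been found, and these are all. $\square$

**Step 2: the contradiction for $p=7$, and the end of the proof.** The two Cartan lines $C_7,C_7'\subset E[7]$ are defined over $K$ and conjugate to each other. So $(E,C_3,C_7)\in X_0(21)(K)$. As $E$ has no CM, Lemma 17 says that this point is $\mathbb Q$-rational. Hence $(E,C_3,C_7)$ is isomorphic over $\overline{\mathbb Q}$ to its conjugate $(E,C_3,C_7')$. Since $\operatorname{Aut}(E)=\{\pm1\}$, $C_7'=C_7$, a contradiction.

So the assumption $\mathbb Q(E[p])\subset\mathbb Q(E[j])$ with $p\nmid j$ is impossible: if $E$ is potentially good at $p$, by Proposition 7; if it is potentially multiplicative, by Lemma 12 together with Sections 9 and 10 for $p=5$ and this section for $p=7$. With Proposition 2 for $p\mid j$, Theorem A is proved, and with it Corollary B. $\blacksquare$
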